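\title{Sphere packings of the cubic lattice have one accumulation point}

\begin{abstract}
We prove that in every packing of the cubic lattice graph $\mathbb Z^3$ by balls of $\mathbb R^3$ the balls converge to a single point of $\mathbb R^3\cup\{\infty\}$, so that the centers have exactly one accumulation point. The result persists when finitely many balls are removed and extra tangencies are allowed, as long as one configuration of eight balls is excluded, and it has a quantitative form for finite boxes. The proof combines volume estimates with a topological constraint: two disjoint $4$-cycles of tangent balls can be linked in only one rigid way, and the Conway--Gordon--Sachs theorem turns this into a bound on how far the centers can drift.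
\end{abstract}

\section{Introduction}

A \emph{packing} of a graph $G$ in $\mathbb R^d$ is a family $(B_v)$ of closed balls of positive radius, indexed by the vertices of $G$, with pairwise disjoint interiors, such that $B_u$ and $B_v$ are tangent exactly when $u$ and $v$ are adjacent. An \emph{accumulation point} of the packing is an accumulation point of the set of centers, taken in the one-point compactification $\mathbb R^d\cup\{\infty\}$. Let $\mathbb Z^3$ be the cubic lattice graph, in which two lattice points are adjacent when their Euclidean distance is $1$. The following problem is posed in \cite{BC}: show that every packing of $\mathbb Z^3$ in $\widehat{\mathbb R}^3=\mathbb R^3\cup\{\infty\}$ by balls of $\mathbb R^3$ has at most one accumulation point.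

The balls of radius $\frac12$ about the lattice points form a packing of $\mathbb Z^3$ that accumulates only at $\infty$. The point $(\frac12,\frac12,\frac12)$ lies in none of these balls, and an inversion centered there produces a bounded packing that accumulates only at this point; so $\infty$ has to be treated like any other point. In dimension one the analogous statement is false: intervals of lengths $2^{-|k|}$, $k\in\mathbb Z$, laid end to end form a packing of $\mathbb Z$ in $\mathbb R$ with two accumulation points, one for each end of $\mathbb Z$. In $\mathbb Z^3$ the complement of a large box is connected, so the closures in $\widehat{\mathbb R}^3$ of the unions of the balls outside larger and larger boxes form a decreasing sequence of compact connected sets. The spherical diameters of the balls tend to $0$ because the sphere has finite volume, and hence the intersection of these sets, which is connected, is the set of accumulation points. The question is therefore whether this set can be a continuum with more than one point, such as an arc or a surface. It cannot.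

We say that balls $B_v$ \emph{converge to $p\in\widehat{\mathbb R}^3$ as $v\to\infty$} if every neighborhood of $p$ contains all but finitely many of them.

\begin{theorem}\label{thm:main}
In any packing $(B_v)_{v\in\mathbb Z^3}$ of $\mathbb Z^3$ in $\mathbb R^3$, the balls $B_v$ converge, as $v\to\infty$, to a single point of $\mathbb R^3\cup\{\infty\}$. So the set of centers has exactly one accumulation point.
\end{theorem}

The proof uses less than the definition of a packing. A \emph{square} is a $4$-cycle of $\mathbb Z^3$, that is, the boundary of a unit lattice square. Let $D\subset\mathbb Z^3$. An \emph{admissible family on $D$} is a family $(B_v)_{v\in D}$ of closed balls in $\mathbb R^3$ with disjoint interiors such that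
\begin{itemize}
\item[(T)] if $u,v\in D$ are adjacent, then $B_u$ and $B_v$ are tangent (further tangencies are allowed);
\item[(NL)] there are no two vertex-disjoint squares $Q,Q'\subset D$ such that every ball of $Q$ is tangent to every ball of $Q'$.
\end{itemize}
The label (NL) stands for ``no link''; Section~\ref{sec:link} explains it. A packing of $\mathbb Z^3$ is admissible: if (NL) failed, two adjacent vertices of $Q$ and one vertex of $Q'$ would have pairwise tangent balls and would form a triangle in the bipartite graph $\mathbb Z^3$. The restriction of an admissible family to a subset of $D$ is admissible.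

\begin{theorem}\label{thm:cofinite}
Let $F\subset\mathbb Z^3$ be finite and let $(B_v)$ be an admissible family on $\mathbb Z^3\setminus F$. Then, as $v\to\infty$, the balls $B_v$ converge to a single point of $\mathbb R^3\cup\{\infty\}$.
\end{theorem}

The freedom to remove a finite set is what makes a normalization possible: we invert in one of the balls, discard it, and are left with balls inside the unit ball, of finite total volume. The main estimate is a statement about finite boxes. We write $\|v\|=\max_a|v_a|$ for the $\ell^\infty$-norm on the space that contains the lattice, and $|x|$ for the Euclidean norm on the space that contains the balls.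

\begin{theorem}\label{thm:finite}
There is an absolute constant $C$ such that, if $c_0\in\mathbb Z^3$, $R\ge1$, and $(B_v)$ is an admissible family on the box $\{v:\|v-c_0\|\le 2R\}$ with radii $r_v$, then
\[
\operatorname{diam}\{\text{centers of }B_v:\ \|v-c_0\|\le R\}\le C\Big(\sum_{\|v-c_0\|\le 2R}r_v^3\Big)^{1/3}.
\]
\end{theorem}

In words: the image of a box cannot be long and thin compared with the volume of the balls of the doubled box. For the balls of radius $\frac12$ about the lattice points both sides have order $R$.

\section{Two models and the plan of the proof}\label{sec:models}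

\subsection*{Volume alone is not enough}
Let $f(v)$ be the center of $B_v$. For an edge $uv$ we have $|f(u)-f(v)|=r_u+r_v$, and $(a+b)^3\le4(a^3+b^3)$ gives
\[
\sum_{uv\text{ edge}}|f(u)-f(v)|^3\le24\sum_v r_v^3 .
\]
Thus finite volume means that $f$ has finite \emph{$3$-energy}. One might hope that this alone forces $f$ to converge. It does not, but the failure is only logarithmic.

\begin{example}\label{ex:energy}
Let $u(v)=\phi(\|v\|)$. The norm changes only along the $6(2t+1)^2$ edges from norm $t$ to norm $t+1$, so the $3$-energy of $u$ is $\sum_t6(2t+1)^2|\phi(t+1)-\phi(t)|^3$. For $\phi(t)=\ln(1+t)$ the increments are at most $1/(t+1)$; the energy in the box of integer radius $2R$ is at most $24(1+\ln 2R)$, while the oscillation on the box of radius $R$ is $\ln(1+R)$. So the inequality of Theorem~\ref{thm:finite} has no analog for arbitrary functions. For $\phi(t)=\sin\ln\ln(t+3)$ the increments are at most $1/((t+3)\ln(t+3))$, the total energy is at most $24\sum_t(t+3)^{-1}\ln^{-3}(t+3)<\infty$, and $u$ has no limit at infinity, because $\ln\ln(t+3)$ tends to infinity with increments tending to $0$.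
\end{example}

In the second function the oscillation on each lattice sphere $\{\|v\|=t\}$ is zero and the values drift slowly from scale to scale. A packing that behaved in this way would map the lattice spheres to tiny sets strung along a curve. What must be shown is that the geometry of tangent balls forbids such a thin tube.

\subsection*{The obstruction in the plane}
The reason is topological, and it is visible by hand in dimension two, where it comes from the nonplanarity of $K_{3,3}$.

\begin{example}\label{ex:plane}
Let $1\le n<t<L$ be integers, and suppose that the lattice graph on $\{v\in\mathbb Z^2:n\le\|v\|\le L\}$ is drawn in the plane, with distinct points $f(v)$ for the vertices and straight edges that meet only at common endpoints. The vertices of norm $t$ form a cycle, whose image is a simple polygon $J$. We claim that \emph{no closed disk $U\supset J$ misses both $f(n,0)$ and $f(L,0)$}.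

Suppose that $U$ misses both. Then both points lie in the unbounded component of $\mathbb R^2\setminus J$. For $i\in\{-1,0,1\}$ let $a_i=(t,i)$. Join $a_i$ to $(n,0)$ by walking along the row $\{(s,i)\}$ down to $s=n$ and then, if $i\ne0$, stepping to $(n,0)$; join $a_i$ to $(L,0)$ in the same way. The point $(s,i)$ has norm $s$, so these six paths meet the cycle only in the points $a_i$, and their images lie, except for the ends $f(a_i)$, in the unbounded component. The bounded component together with $J$ is a closed disk, so a point $z$ in it can be joined to $f(a_{-1}),f(a_0),f(a_1)$ by three arcs inside $J$ that meet only at $z$. This is a planar drawing of $K_{3,3}$, which does not exist.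
\end{example}

So in the plane a middle sphere with small image cannot be far from both an inner and an outer sphere. This is exactly the situation that two limit points $p'\ne p''$ would create, with the inner and outer spheres near $p'$ and the middle sphere near $p''$.

\subsection*{The plan}
In $\mathbb R^3$ the image of a graph separates nothing, and each ingredient of Example~\ref{ex:plane} needs a substitute. That edges do not cross is replaced by the fact that the images of disjoint squares are not linked (Section~\ref{sec:link}). The nonplanarity of $K_{3,3}$ is replaced by the Conway--Gordon--Sachs theorem on linked triangles in $K_6$. The conclusion becomes weaker: a middle sphere may be far from the inner and the outer sphere, but then it contains a \emph{bottleneck}, a single square through whose convex hull all paths must pass (Section~\ref{sec:bottle}). A length--volume argument bounds the number of bottlenecks between radii $n$ and $L$ by a constant times $\log L$ (Section~\ref{sec:count}). A dyadic block of radii near $2^j$ contains about $2^j$ spheres, so a drift of the centers is impossible until $\log L$ reaches about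 $2^j$; this gain of an exponential beats the logarithmic loss in Example~\ref{ex:energy} (Section~\ref{sec:drift}). We begin with what volume does give.

\section{Volume estimates}\label{sec:volume}

Until Section~\ref{sec:finite}, $(B_v)_{v\in D}$ is an admissible family, and $f(v)$ and $r_v$ are the center and the radius of $B_v$. \emph{Path} means lattice path with vertices in $D$. An edge $uv$ is mapped to the segment $[f(u),f(v)]$; it has length $r_u+r_v$, passes through the tangency point, and lies in $B_u\cup B_v$. The image $f(\gamma)$ of a path or cycle $\gamma$ without repeated vertices therefore has length at most $2\sum_{v\in\gamma}r_v$. For $c\in\mathbb Z^3$ and integers $0\le n\le L\le\infty$, $t\ge1$, put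
\[
S_t=S_t(c)=\{v\in\mathbb Z^3:\|v-c\|=t\},\qquad A_{n,L}=A_{n,L}(c)=\{v\in\mathbb Z^3:n\le\|v-c\|\le L\}.
\]
The \emph{lattice sphere} $S_t$ consists of the lattice points on the surface of the cube $c+[-t,t]^3$ and spans a connected subgraph. By $f(S_t)$ we mean the finite set of centers. When $S_t\subset D$ we put
\[
e_t=\sum_{v\in S_t}r_v^3,\qquad \omega_t=\operatorname{diam}f(S_t).
\]
Open and closed Euclidean balls are written $B(x,\rho)$ and $\bar B(x,\rho)$. This section uses (T) only.

All estimates rest on one principle: among many paths that overlap little, one has a short image.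

\begin{lemma}\label{lem:disjoint}
Let $W\subset D$ contain $M$ pairwise vertex-disjoint paths or cycles, each with at most $V$ vertices. Then the image of one of them has length at most $2(V^2/M)^{1/3}\big(\sum_{v\in W}r_v^3\big)^{1/3}$.
\end{lemma}

\begin{proof}
By H\"older's inequality the average length is at most
$\frac2M\sum r_v\le\frac2M(MV)^{2/3}\big(\sum_Wr_v^3\big)^{1/3}$, the first sum being over the at most $MV$ vertices used.
\end{proof}

Paths that start from one prescribed vertex cannot be disjoint. We then use a random path that spreads out as evenly as possible. The \emph{$k$-color P\'olya walk} starts at $0\in\mathbb Z_{\ge0}^k$; from a point $(i_1,\dots,i_k)$ of \emph{level} $s=i_1+\dots+i_k$ it increases $i_a$ by $1$ with probability $(i_a+1)/(s+k)$.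

\begin{lemma}\label{lem:polya}
After $s$ steps the $k$-color P\'olya walk is uniformly distributed on the $\binom{s+k-1}{k-1}$ points of level $s$.
\end{lemma}

\begin{proof}
Induct on $s$. A point $(i_1,\dots,i_k)$ of level $s+1$ is entered along the $a$-th direction from the point with $i_a$ lowered by $1$, with transition probability $i_a/(s+k)$; this is also correct when $i_a=0$. So it is reached with probability
$\binom{s+k-1}{k-1}^{-1}\sum_a\frac{i_a}{s+k}=\binom{s+k-1}{k-1}^{-1}\frac{s+1}{s+k}=\binom{s+k}{k-1}^{-1}$.
\end{proof}

A lattice sphere is two-dimensional, while the exponent of the volume is $3>2$. For this reason the volume of the balls of one sphere controls the position of \emph{every} center on it, without a logarithm.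

\begin{lemma}\label{lem:sphere}
If $t\ge1$ and $S_t\subset D$, then $\omega_t\le38\,(te_t)^{1/3}$.
\end{lemma}

\begin{proof}
Let $c=0$. We first find three loops of small image that form a frame, and then join each vertex to the frame.

For $a\in\{1,2,3\}$ the sets $\{v\in S_t:v_a=s\}$, $|s|<t$, are $2t-1\ge t$ disjoint cycles with $8t$ vertices each. By Lemma~\ref{lem:disjoint} one of them, $\gamma_a=\{v\in S_t:v_a=s_a\}$, has image of length at most $2(64t^2/t)^{1/3}e_t^{1/3}=8(te_t)^{1/3}$. The three loops meet pairwise: $(s_1,s_2,t)\in\gamma_1\cap\gamma_2$, $(s_1,t,s_3)\in\gamma_1\cap\gamma_3$, $(t,s_2,s_3)\in\gamma_2\cap\gamma_3$. Hence $f(\gamma_1\cup\gamma_2\cup\gamma_3)$ has diameter at most $16(te_t)^{1/3}$.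

Let $u\in S_t$ lie on a face $\{v_a=\pm t\}$, let $b,d$ be the other two indices, and describe the points of the face by $(v_b,v_d)\in[-t,t]^2$. Let $\sigma_b=-1$ if $u_b\ge0$ and $\sigma_b=1$ otherwise, and define $\sigma_d$ likewise; then $(u_b+\sigma_bi,u_d+\sigma_dj)$ lies in the face for $0\le i,j\le t$. Let $P_1$ be the path traced in the coordinates $(i,j)$ by the first $t$ steps of the $2$-color P\'olya walk. Let $P_2$ be the straight path in the $d$-direction from the endpoint of $P_1$ to the point with $v_d=s_d$, which lies on $\gamma_d$. A vertex $w$ of level $s\le t$ lies on $P_1$ with probability $p_1(w)=\frac1{s+1}$, and other vertices do not lie on $P_1$. The $b$-coordinate of $P_2$ is uniform on $t+1$ values, so a vertex $w$ of the face lies on $P_2$ with probability at most $p_2(w)=\frac1{t+1}$. We have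
\[
\sum_wp_1^{3/2}=\sum_{s=0}^t(s+1)^{-1/2}\le2\sqrt{t+1}\le 2^{3/2}\sqrt t,\qquad
\sum_wp_2^{3/2}=\frac{(2t+1)^2}{(t+1)^{3/2}}\le4\sqrt{t+1}\le2^{5/2}\sqrt t .
\]
By H\"older's inequality the expected total length of $f(P_1)$ and $f(P_2)$ is at most
\[
2\sum_w(p_1+p_2)(w)\,r_w\le2\,(2+2^{5/3})\,t^{1/3}e_t^{1/3}\le11(te_t)^{1/3}.
\]
Some realization is no longer than the expectation, so $f(u)$ is within $11(te_t)^{1/3}$ of a center on $\gamma_d$. Therefore $\omega_t\le(11+16+11)(te_t)^{1/3}$.
\end{proof}

\begin{lemma}\label{lem:radial}
If $1\le t\le t'\le4t$ and $A_{t,t'}\subset D$, then $\operatorname{dist}(f(S_t),f(S_{t'}))\le3\big(\sum_{s=t}^{t'}e_s\big)^{1/3}$.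
\end{lemma}

\begin{proof}
The $(2t+1)^2$ columns $c+\{(s,z_2,z_3):t\le s\le t'\}$ with $|z_2|,|z_3|\le t$ are disjoint paths in $A_{t,t'}$ from $S_t$ to $S_{t'}$ with at most $3t+1$ vertices. Lemma~\ref{lem:disjoint} applies, and $2\big(\frac{3t+1}{2t+1}\big)^{2/3}\le2\big(\frac32\big)^{2/3}<3$.
\end{proof}

\subsection*{Good radii and reference points}
Fix the center $c$. Let $I_j=\{2^j,\dots,2^{j+1}-1\}$, and suppose that $S_t\subset D$ for all $t\in I_j$. Put
\[
E_j=\sum_{t\in I_j}e_t,\qquad \eta_j=125\,E_j^{1/3},\qquad G_j=\{t\in I_j:te_t\le4E_j\}.
\]
The elements of $G_j$ are the \emph{good radii} of scale $j$. Since $\sum_{t\in I_j}te_t\le2^{j+1}E_j$, fewer than $2^{j-1}$ radii have $te_t>4E_j$, and so $|G_j|\ge2^{j-1}$. Fix once and for all a radius $t_j\in G_j$ and a \emph{reference point} $y_j\in f(S_{t_j})$.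

\begin{lemma}\label{lem:good}
For $t\in G_j$ we have $\omega_t\le\eta_j$ and $f(S_t)\subset\bar B(y_j,\eta_j)$. If the scales $j$ and $j+1$ are both defined, then $|y_{j+1}-y_j|\le\eta_j+\eta_{j+1}$.
\end{lemma}

\begin{proof}
For $t\in G_j$, Lemma~\ref{lem:sphere} gives $\omega_t\le38\cdot4^{1/3}E_j^{1/3}\le61E_j^{1/3}$. The radii $t$ and $t_j$ differ by a factor less than $2$, so by Lemma~\ref{lem:radial} each point of $f(S_t)$ is within $\omega_t+3E_j^{1/3}+\omega_{t_j}\le125E_j^{1/3}$ of $y_j$. Since $t_{j+1}<2^{j+2}\le4t_j$, the same lemma gives $|y_{j+1}-y_j|\le\omega_{t_j}+3(E_j+E_{j+1})^{1/3}+\omega_{t_{j+1}}\le64E_j^{1/3}+64E_{j+1}^{1/3}$.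
\end{proof}

This is as far as volume goes. The images of the good spheres of scale $j$ cluster around $y_j$, and the steps of the sequence $(y_j)$ are bounded by $\eta_j+\eta_{j+1}$. But $\sum E_j<\infty$ does not imply $\sum E_j^{1/3}<\infty$, as $E_j=j^{-3}$ shows.

\section{Linked necklaces of four balls}\label{sec:link}

\subsection*{Balls, M\"obius maps and linking numbers}
A \emph{ball of $\widehat{\mathbb R}^3$} is a closed Euclidean ball, a closed half-space together with $\infty$, or the complement in $\widehat{\mathbb R}^3$ of an open Euclidean ball. A \emph{M\"obius map} is a composition of similarities and inversions in spheres; it is a homeomorphism of $\widehat{\mathbb R}^3$ that maps balls to balls. Two balls with disjoint interiors are disjoint, or have exactly one common point (they are \emph{tangent}), or have the same boundary and cover $\widehat{\mathbb R}^3$; the last case cannot occur in a family of three or more balls with disjoint interiors. A ball is the closure of its interior, so if two balls have disjoint interiors, the interior of one misses the other ball altogether.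

\begin{lemma}\label{lem:three}
Three balls of $\widehat{\mathbb R}^3$ with disjoint interiors have no common point. Consequently, for an admissible family, the segments $[f(u),f(v)]$ of two different edges meet at most in the center of a common vertex.
\end{lemma}

\begin{proof}
A common point lies on the boundary of all three balls. A M\"obius map that sends it to $\infty$ turns them into half-spaces with disjoint interiors. Two such half-spaces have opposite unit normals, and three unit vectors cannot be pairwise opposite.

The segment of $uv$ consists of the tangency point and of points of $\operatorname{int}B_u\cup\operatorname{int}B_v$, so it meets no third ball. Hence the segments of vertex-disjoint edges are disjoint. The segments of $uv$ and $uw$ can meet only in $B_u$, where they are radii that end at different points.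
\end{proof}

So $f$ embeds the graph spanned by $D$; in particular vertex-disjoint subgraphs have disjoint images.

Chains and homology have coefficients in $\mathbb Z_2$. Two $1$-cycles $\gamma,\gamma'$ in $\widehat{\mathbb R}^3$ with disjoint supports have a \emph{linking number} $\operatorname{lk}(\gamma,\gamma')\in\mathbb Z_2$. For polygons in $\mathbb R^3$ it is the parity of the number of points in which $\gamma'$ crosses a polygonal $2$-chain with boundary $\gamma$ in general position. We use the following standard properties.
\begin{itemize}
\item[(L1)] $\operatorname{lk}$ is symmetric and additive in each argument.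
\item[(L2)] If $\gamma$ is the boundary of a $2$-chain whose support misses $\gamma'$, then $\operatorname{lk}(\gamma,\gamma')=0$. In particular $\operatorname{lk}(\gamma,\gamma')$ does not change under a homotopy of a closed curve $\gamma$ in the complement of $\gamma'$.
\item[(L3)] $\operatorname{lk}$ is invariant under homeomorphisms of $\widehat{\mathbb R}^3$.
\item[(L4)] If $\Gamma$ is a line through $0$, $\pi:\mathbb R^3\to\mathbb R^2$ a linear map with kernel $\Gamma$, and $\gamma'$ a closed curve in $\mathbb R^3\setminus\Gamma$, then $\operatorname{lk}(\Gamma\cup\{\infty\},\gamma')$ is the winding number of $\pi(\gamma')$ about $0$, reduced mod $2$.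
\end{itemize}
A \emph{lattice chain} is a finite set of lattice edges, added mod $2$; its image under $f$ is the sum of the corresponding segments. A square $Q$ is regarded as a lattice cycle or as the set of its four vertices; $f(Q)$ is a closed polygon and $\operatorname{conv}f(Q)$ is the convex hull of the four centers.

\subsection*{Necklaces}
A \emph{necklace} is a quadruple $b_1,\dots,b_4$ of balls of $\widehat{\mathbb R}^3$ with disjoint interiors such that $b_i$ is tangent to $b_{i+1}$, indices mod $4$. A \emph{core curve} is a closed curve made of arcs $\kappa_i$ from $b_{i-1}\cap b_i$ to $b_i\cap b_{i+1}$ that lie in $\operatorname{int}b_i$ except for their ends. For Euclidean balls the polygon through the centers is a core curve. The polygon through the centers is not preserved by M\"obius maps, but the class of core curves is, and this is why we introduce it.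

Take two necklaces whose eight balls have disjoint interiors. The set formed by $\operatorname{int}b_i$ and the two ends of $\kappa_i$ misses all balls of the other necklace, by Lemma~\ref{lem:three}. A M\"obius map that takes $b_i$ to a Euclidean ball makes this set convex, so any two choices of $\kappa_i$ are homotopic in it with fixed ends. By (L2) and (L3) the linking number of the two core curves does not depend on their choice and is M\"obius invariant. We call the necklaces \emph{linked} if it equals $1$. Linked necklaces exist.

\begin{example}\label{ex:linked}
Use coordinates $(x,h)\in\mathbb R^2\times\mathbb R$. Let $b_1=\{h\le0\}$ and $b_2=\{h\ge1\}$, and let $b_3,b_4$ have radius $\frac14$ and centers $(0,\frac34)$, $(0,\frac14)$. The vertical axis, with $\infty$, is a core curve. Let $b'_1,\dots,b'_4$ have radius $\frac12$ and centers at height $\frac12$ above the vertices of the square of side $1$ centered at $0$. Consecutive centers are at distance $1$, opposite ones at distance $\sqrt2$, and each is at distance $(\frac12+\frac1{16})^{1/2}=\frac12+\frac14$ from the centers of $b_3$ and $b_4$. The square of centers winds once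 around the axis, so the necklaces are linked, and every $b_i$ is tangent to every $b'_j$. An inversion centered at a point outside the eight balls turns them into Euclidean balls.
\end{example}

The configuration is tight: the hole of one necklace is just large enough for the other. The next lemma says that a link always forces this tightness.

\begin{lemma}\label{lem:necklace}
Let $b_1,\dots,b_4$ and $b'_1,\dots,b'_4$ be necklaces whose eight balls have disjoint interiors. If they are linked, then every $b_i$ is tangent to every $b'_j$.
\end{lemma}

\begin{proof}
\emph{Normal form.} Send the point $b_1\cap b_2$ to $\infty$ by a M\"obius map. Then $b_1,b_2$ are disjoint parallel half-spaces, and by Lemma~\ref{lem:three} no other ball contains $\infty$. After a similarity, $b_1=\{h\le0\}$, $b_2=\{h\ge1\}$, and the other six balls are Euclidean balls in the slab $0\le h\le1$. Let $b_3,b_4$ have radii $\alpha,\beta$. As $b_4$ touches $b_1$ and $b_3$ touches $b_2$, their centers are, after a translation, $(0,\beta)$ and $(e,1-\alpha)$ with $e\in\mathbb R^2$. Their tangency means $|e|^2+(1-\alpha-\beta)^2=(\alpha+\beta)^2$, that is,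
\begin{equation}\label{eq:e}
|e|^2=2\alpha+2\beta-1 .
\end{equation}
The tangency points are $b_4\cap b_1=(0,0)$, $b_2\cap b_3=(e,1)$ and
\[
b_3\cap b_4=(0,\beta)+\tfrac{\beta}{\alpha+\beta}\,(e,1-\alpha-\beta)=\tfrac{\beta}{\alpha+\beta}\,(e,1).
\]
They lie on the line $\Gamma=\{(se,s):s\in\mathbb R\}$, which runs through $b_1$, along a chord of $b_4$ and a chord of $b_3$, and through $b_2$. So $\Gamma\cup\{\infty\}$ is a core curve of the first necklace. The linear map $\pi(x,h)=x-he$ has kernel $\Gamma$. It sends the polygon through the centers of the $b'_j$ to a closed polygon $\xi_1\xi_2\xi_3\xi_4$ in $\mathbb R^2\setminus\{0\}$, and by (L4) the linking number is the parity of its winding number about $0$. We shall show that $\xi_j\cdot\xi_{j+1}\ge0$: each side is seen from $0$ under an angle of at most $\pi/2$, so four sides can barely go around.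

\emph{Slacks.} For a ball of the second necklace with center $(x,h)$ and radius $r$ define $\sigma$ and $\tau$ by $\sigma=|x|^2+(h-\beta)^2-(r+\beta)^2$ and $\tau=|x-e|^2+(h-1+\alpha)^2-(r+\alpha)^2$, so that
\begin{equation}\label{eq:slack}
|x|^2=\sigma+r^2-h^2+2\beta(r+h),\qquad |x-e|^2=\tau+r^2-(1-h)^2+2\alpha(r+1-h).
\end{equation}
The four numbers $h-r$, $1-h-r$, $\tau$, $\sigma$ are nonnegative, and they vanish exactly when the ball is tangent to $b_1$, $b_2$, $b_3$, $b_4$, respectively.

The mechanism is transparent when all $b'_j$ have the largest possible radius, $r=h=\frac12$. Then \eqref{eq:slack} gives $|x|^2\ge2\beta$ and $|x-e|^2\ge2\alpha$, and for $\xi=x-e/2$ the parallelogram law and \eqref{eq:e} give $|\xi|^2=\frac12(|x|^2+|x-e|^2)-\frac14|e|^2\ge\frac14(2\alpha+2\beta+1)\ge\frac12$. Consecutive points satisfy $|\xi'-\xi''|=1$, so $2\xi'\cdot\xi''=|\xi'|^2+|\xi''|^2-1\ge0$. The general case is the same computation with weights.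

\emph{The identity.} Let $b',b''$ be consecutive balls of the second necklace; all their data carry primes accordingly. Expand $\xi'\cdot\xi''=x'\cdot x''-h''\,x'\cdot e-h'\,x''\cdot e+h'h''|e|^2$, write $2x\cdot e=|x|^2+|e|^2-|x-e|^2$ and $2x'\cdot x''=|x'|^2+|x''|^2-|x'-x''|^2$, and use the tangency $|x'-x''|^2=(r'+r'')^2-(h'-h'')^2$. With $H=h'+h''-2h'h''$ this gives
\[
2\xi'\cdot\xi''=(1-h'')|x'|^2+h''|x'-e|^2+(1-h')|x''|^2+h'|x''-e|^2+(h'-h'')^2-(r'+r'')^2-|e|^2H .
\]
Insert \eqref{eq:slack} and \eqref{eq:e}. Since $(1-h'')(r'^2-h'^2)+h''(r'^2-(1-h')^2)=r'^2-h'^2-h''+2h'h''$, the terms free of $\sigma,\tau,\alpha,\beta$ add up to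
\[
(r'^2-h'^2-h''+2h'h'')+(r''^2-h''^2-h'+2h'h'')+(h'-h'')^2-(r'+r'')^2+H=-2r'r'' .
\]
The coefficients of $2\beta$ and $2\alpha$ are
\begin{align*}
(1-h'')(r'+h')+(1-h')(r''+h'')-H&=(1-h'')r'+(1-h')r'',\\
h''(r'+1-h')+h'(r''+1-h'')-H&=h''r'+h'r'' .
\end{align*}
Each of these equals $2r'r''$ plus slack terms, and $-2r'r''+4\beta r'r''+4\alpha r'r''=2r'r''|e|^2$ by \eqref{eq:e}. Altogether,
\begin{equation}\label{eq:identity}
\begin{split}
2\xi'\cdot\xi''={}&(1-h'')\sigma'+h''\tau'+(1-h')\sigma''+h'\tau''+2r'r''|e|^2\\
&+2\beta\big[(1-h''-r'')r'+(1-h'-r')r''\big]+2\alpha\big[(h''-r'')r'+(h'-r')r''\big].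
\end{split}
\end{equation}
Since $0<h',h''<1$, every term on the right is nonnegative, and each of the eight slacks has a positive coefficient.

\emph{Conclusion.} The side $[\xi_j,\xi_{j+1}]$ avoids $0$, so it contributes to the winding number the signed angle from $\xi_j$ to $\xi_{j+1}$, which lies in $[-\pi/2,\pi/2]$ by \eqref{eq:identity}. If the necklaces are linked, the four angles add up to a nonzero multiple of $2\pi$, so each has absolute value $\pi/2$. Then $\xi_j\cdot\xi_{j+1}=0$ for all $j$, all slacks in \eqref{eq:identity} vanish, and every $b'_j$ is tangent to $b_1,b_2,b_3,b_4$.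
\end{proof}

The balls of two vertex-disjoint squares of $D$ form two such necklaces, so Lemma~\ref{lem:necklace} and (NL) give
\begin{equation}\label{eq:unlinked}
\operatorname{lk}(f(Q),f(Q'))=0\qquad\text{for all vertex-disjoint squares }Q,Q'\subset D .
\end{equation}
This is the only place where (NL) is used. Without it, two squares could carry the balls of Example~\ref{ex:linked}.

\section{Bottleneck squares}\label{sec:bottle}

We first pass from pairs of squares to a square and an arbitrary cycle. A lattice cycle $\gamma$ in a shell is a sum of squares, and \eqref{eq:unlinked} applies to each of them provided that they can be chosen vertex-disjoint from the given square $Q$. One spare layer on each side of the shell leaves room for this. We work with shells rather than boxes because in Theorem~\ref{thm:cofinite} the balls near the center are missing.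

A \emph{cell} is a product $\prod_{a=1}^3[p_a,q_a]$ with integers $p_a,q_a$ and $q_a-p_a\in\{0,1\}$; the cells make $\mathbb R^3$ a cubical complex. We need one observation.
\begin{itemize}
\item[($*$)] If a cell meets an open box $\prod_a(\alpha_a,\beta_a)$ with integers $\alpha_a,\beta_a$ and $\beta_a-\alpha_a\ge2$, then one of its vertices lies in the open box.
\end{itemize}
Indeed, for each $a$ the interval $[p_a,q_a]$ meets $(\alpha_a,\beta_a)$, so $p_a<\beta_a$ and $q_a>\alpha_a$. If neither endpoint were in $(\alpha_a,\beta_a)$, then $p_a\le\alpha_a$ and $q_a\ge\beta_a$, so $q_a-p_a\ge2$. Choosing such an endpoint in each coordinate gives the vertex.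

\begin{lemma}\label{lem:cycle}
Let $2\le n<L$ and $A_{n-1,L+1}\subset D$. Let $Q\subset A_{n,L}$ be a square and $\gamma$ a lattice cycle with vertices in $A_{n-1,L+1}\setminus Q$. Then $\operatorname{lk}(f(Q),f(\gamma))=0$.
\end{lemma}

\begin{proof}
Let $c=0$ and $K=\{x\in\mathbb R^3:n-1\le\|x\|\le L+1\}$, a subcomplex homeomorphic to $\mathbb S^2\times[0,1]$ because $n-1\ge1$. The edges of $\gamma$ lie in $K$: they lie in $[-L-1,L+1]^3$ by convexity and miss $(-n+1,n-1)^3$ by ($*$). For the same two reasons the $2$-cell $\hat Q$ bounded by $Q$ lies in $\{n\le\|x\|\le L\}$. Hence $N=\hat Q+[-1,1]^3$ is contained in $K$. The set $N$ is a box with integer vertices and sides $2,3,3$, and the lattice points in its interior are the four vertices of $Q$.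

Let $K'=K\setminus\operatorname{int}N$. It is closed, and it is a union of relatively open cells because $K$ and $\operatorname{int}N$ are; so it is a subcomplex. No cell of $K'$ has a vertex in $Q$. Conversely, by ($*$), a cell of $K$ without a vertex in $Q$ misses $\operatorname{int}N$ and belongs to $K'$. In particular $\gamma$ is a cycle of $K'$. Now $K=K'\cup N$ and $K'\cap N=\partial N\cong\mathbb S^2$, and in the Mayer--Vietoris sequence
\[
H_1(\partial N)\to H_1(K')\oplus H_1(N)\to H_1(K)
\]
the outer groups vanish. So $H_1(K')=0$, and $\gamma=\sum_iQ_i$ where the $Q_i$ are boundaries of $2$-cells of $K'$. These squares lie in $D$ and are vertex-disjoint from $Q$. By (L1) and \eqref{eq:unlinked}, $\operatorname{lk}(f(Q),f(\gamma))=\sum_i\operatorname{lk}(f(Q),f(Q_i))=0$.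
\end{proof}

The substitute for the nonplanarity of $K_{3,3}$ is the following theorem. The six vertices of $K_6$ split into two triples in $10$ ways, and each splitting gives a pair of disjoint triangles.

\begin{theorem}[Conway--Gordon \cite{CG}, Sachs \cite{Sachs}]\label{thm:cgs}
For every piecewise linear embedding of $K_6$ in $\mathbb R^3$, the sum of the mod $2$ linking numbers over the $10$ pairs of disjoint triangles is $1$.
\end{theorem}

A subdivided $K_6$ built from lattice paths inside a shell, together with Lemma~\ref{lem:cycle}, cannot be expected to describe anything about the position of the spheres in space. So we take $14$ of the $15$ edges from the lattice and draw the last one freely, from the inner to the outer sphere and around the image of the middle sphere; this is where the geometric hypothesis enters. The link promised by Theorem~\ref{thm:cgs} must then involve the free edge.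

\begin{lemma}\label{lem:bottleneck}
Let $2\le n<t<L$ and $A_{n-1,L+1}\subset D$, and assume
\[
\operatorname{dist}\big(f(S_t),\ \operatorname{conv}f(S_n)\cup\operatorname{conv}f(S_L)\big)>\omega_t .
\]
Then there is a square $Q\subset S_t$ such that for every path $P$ in $A_{n,L}$ from $S_n$ to $S_L$ the image $f(P)$ meets $\operatorname{conv}f(Q)$.
\end{lemma}

\begin{proof}
Let $c=0$. Pick $x\in f(S_t)$ and let $U=\bar B(x,\omega_t)$. Then $U\supset\operatorname{conv}f(S_t)$, and $U$ misses $\operatorname{conv}f(S_n)$ and $\operatorname{conv}f(S_L)$.

\emph{The graph.} The six vertices are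
\[
p_0=(t,0,0),\quad p_1=(t,1,0),\quad p_2=(t,-1,0),\quad p_3=(t,0,1),\quad p_-=(n,0,0),\quad p_+=(L,0,0).
\]
The six edges among $p_0,\dots,p_3$ are drawn in $S_t$ (Figure~\ref{fig:face}): $p_0p_1$, $p_0p_2$, $p_0p_3$ are lattice edges, $p_1p_3$ passes through $(t,1,1)$, $p_2p_3$ through $(t,-1,1)$, and $p_1p_2$ through $(t,1,-1),(t,0,-1),(t,-1,-1)$. For $0\le i\le3$, the \emph{column} of $p_i$ is the line through $p_i$ parallel to the first axis. The edge $p_ip_-$ descends the column until the first coordinate is $n$ and then, if $i\ne0$, steps to $p_-$; the edge $p_ip_+$ ascends the column until the first coordinate is $L$ and then, if $i\ne0$, steps to $p_+$. A column point with first coordinate $s\ge n$ has norm $s$. These $14$ paths lie in $A_{n,L}$ and are internally disjoint. Let $X$ be the union of their images.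

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw[very thick] (-1,-1) rectangle (1,1);
\draw[very thick] (-1,0) -- (1,0);
\draw[very thick] (0,0) -- (0,1);
\draw[dashed] (0,0) -- (0,-1);
\fill (0,0) circle (2pt) node[below right] {$p_0$};
\fill (1,0) circle (2pt) node[right] {$p_1$};
\fill (-1,0) circle (2pt) node[left] {$p_2$};
\fill (0,1) circle (2pt) node[above] {$p_3$};
\fill (1,1) circle (1.1pt) (-1,1) circle (1.1pt) (1,-1) circle (1.1pt) (0,-1) circle (1.1pt) (-1,-1) circle (1.1pt);
\node at (-0.5,0.5) {$\Phi_1$};
\node at (0.5,0.5) {$\Phi_2$};
\node at (-0.5,-0.55) {$\Phi_3$};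
\node at (0.5,-0.55) {$\Phi_3$};
\node at (1.6,0.7) {$\Phi_0$};
\end{tikzpicture}
\caption{The nine lattice points $(t,v_2,v_3)$, $|v_2|,|v_3|\le1$, on a face of the lattice sphere $S_t$. The thick paths form a subdivided $K_4$ with vertices $p_0,\dots,p_3$. It cuts the surface of the cube into four regions; the region $\Phi_l$ is bounded by the triangle opposite to $p_l$ and does not contain $p_l$, and $\Phi_0$ is all the rest of the surface.}
\label{fig:face}
\end{figure}

The edge $p_-p_+$ is a simple polygonal arc $a$ from $f(p_-)$ to $f(p_+)$ in $\mathbb R^3\setminus U$ that meets $X$ only at its ends. To construct it, note that $f(p_\pm)\notin U$ and leave each of these points by a short segment outside $U$, in a direction different from those of the finitely many segments of $X$ that end there. The open set $\mathbb R^3\setminus U$ is connected and remains so after finitely many segments are removed, so the free ends can be joined by a polygonal path in $\mathbb R^3\setminus(U\cup X)$. Erasing loops yields $a$. By Lemma~\ref{lem:three}, $X\cup a$ is a piecewise linear embedding of $K_6$. We go through the $10$ pairs of triangles.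

\emph{The six pairs that separate $p_-$ from $p_+$ are unlinked.} Let $\{j,k,l\}=\{1,2,3\}$ and consider the triangles $p_0p_jp_-$ and $p_kp_lp_+$. The first is the sum of the squares of the strip between the columns of $p_0$ and $p_j$, with first coordinates from $n$ to $t$. The vertices of the strip have norm less than $t$, except for $p_0$ and $p_j$. The second triangle consists of vertices of norm greater than $t$ and of the path $p_kp_l$ in $S_t$, which avoids $p_0$ and $p_j$. So the second triangle avoids every square of the strip, and Lemma~\ref{lem:cycle} and (L1) give linking number $0$. For the triangles $p_0p_jp_+$ and $p_kp_lp_-$ use the strip with first coordinates from $t$ to $L$, whose vertices other than $p_0,p_j$ have norm greater than $t$, while the vertices of $p_kp_lp_-$ off $S_t$ have norm less than $t$.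

\emph{The four pairs that contain the arc.} Let $\{i,j,k,l\}=\{0,1,2,3\}$ and consider $p_ip_jp_k$ and $p_lp_-p_+$. The first triangle is the sum of a set $\Phi_l$ of squares of $S_t$ none of which contains $p_l$. Here $\Phi_1$ is the square $p_0,p_2,(t,-1,1),p_3$; $\Phi_2$ is the square $p_0,p_1,(t,1,1),p_3$; and $\Phi_3$ consists of the two squares of $S_t$ that contain the edge from $p_0$ to $(t,0,-1)$. The triangle $p_1p_2p_3$ is the sum of the four squares at $p_0$; since every edge on the surface of the cube lies in exactly two of the unit squares that tile it, the triangle is also the sum of the set $\Phi_0$ of all other squares of the tiling. The second triangle is $f(\Lambda_l)+a$, where $\Lambda_l$ is the lattice path from $p_-$ through $p_l$ to $p_+$. The path $\Lambda_l$ meets $S_t$ only in $p_l$, and $a$ misses $U\supset f(Q)$ for $Q\subset S_t$. So $f(\Lambda_l)+a$ is disjoint from $f(Q)$ for each $Q\in\Phi_l$, and the linking number of the pair is $\sum_{Q\in\Phi_l}\operatorname{lk}(f(Q),f(\Lambda_l)+a)$.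

By Theorem~\ref{thm:cgs} there are $l$ and $Q\in\Phi_l$ with $\operatorname{lk}(f(Q),f(\Lambda_l)+a)=1$.

\emph{The square $Q$ is a bottleneck.} Let $P$ be a path as in the statement. If $P$ contains a vertex of $Q$, we are done. Otherwise extend $P$ by a path in $S_n$ and a path in $S_L$ to a walk from $p_-$ to $p_+$, and let $\hat P$ be the lattice chain of this walk. It avoids the vertices of $Q$, as does $\Lambda_l$. By Lemma~\ref{lem:cycle} the cycle $f(\hat P+\Lambda_l)$ is not linked with $f(Q)$, so (L1) gives $\operatorname{lk}(f(Q),f(\hat P)+a)=1$. The polygon $f(Q)$ bounds two triangles in $\operatorname{conv}f(Q)$, so by (L2) the cycle $f(\hat P)+a$ meets $\operatorname{conv}f(Q)\subset U$. The arc $a$ misses $U$, and so do the images of the two added paths, which lie in $\operatorname{conv}f(S_n)\cup\operatorname{conv}f(S_L)$. Hence $f(P)$ meets $\operatorname{conv}f(Q)$.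
\end{proof}

\section{Counting bottlenecks}\label{sec:count}

Every path from $S_n$ to $S_L$ passes through $S_t$; the content of Lemma~\ref{lem:bottleneck} is that all images pass through a region no larger than four balls of $S_t$. To see how often this can happen, consider weights $m(v)\ge0$ such that $\sum_{v\in P}m(v)\ge1$ for every path $P$ from $S_n$ to $S_L$. Averaging over the $3$-color P\'olya walk shows that $\sum m^3$ is at least of order $(\log L)^{-2}$. A bottleneck of size $q$ provides weights of this kind, namely $r_v/q$ for the balls within distance about $q$ of it, and $\sum m^3$ is bounded because these balls fill a volume of order $q^3$. The average of the weights of $N$ bottlenecks has $\sum m^3$ of order $N\cdot N^{-3}$ if the supports overlap little. Comparing the two bounds gives $N\lesssim\log L$. Two points need care: the supports can overlap, and balls larger than $q$ are not controlled by volume.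

\begin{proposition}\label{prop:count}
There is an absolute constant $C_*\ge1$ with the following property. Let $16\le n<L$ and $A_{n-1,L+1}\subset D$, and let $\mathcal T$ be a set of integers $t\in(n,L)$ such that
\[
\operatorname{dist}\big(f(S_t),\ \operatorname{conv}f(S_n)\cup\operatorname{conv}f(S_L)\big)>2\omega_t .
\]
Then $|\mathcal T|\le C_*\log_2L$.
\end{proposition}

\begin{proof}
Let $N=|\mathcal T|\ge1$. All vertices $v$ below range over $A_{n,L}$.

\emph{The weights.} For $t\in\mathcal T$ let $Q_t\subset S_t$ be the square of Lemma~\ref{lem:bottleneck}, let $q_t\in(0,\omega_t]$ be the diameter of the set of its four centers, and let $x_t$ be one of these centers, so that $\operatorname{conv}f(Q_t)\subset\bar B(x_t,q_t)$. The function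
\[
g_t(x)=\min\{1,\max\{0,(|x-x_t|-q_t)/q_t\}\}
\]
vanishes on $\bar B(x_t,q_t)$, equals $1$ outside $B(x_t,2q_t)$, and is $(1/q_t)$-Lipschitz. Let $m_t(v)=\max_{B_v}g_t-\min_{B_v}g_t$. Let $P$ be a path in $A_{n,L}$ from $S_n$ to $S_L$ without repeated vertices. Its first center is at distance greater than $2q_t$ from $x_t$, so $g_t=1$ there, and $f(P)$ contains a point where $g_t=0$. Both points lie in the chain of balls $B_v$, $v\in P$, in which consecutive balls share a point. Hence $\sum_{v\in P}m_t(v)\ge1$, and for $m=\frac1N\sum_{t\in\mathcal T}m_t$,
\begin{equation}\label{eq:admissible}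
\sum_{v\in P}m(v)\ge1 .
\end{equation}
If $B_v$ misses $B(x_t,2q_t)$, then $m_t(v)=0$. If it meets this ball, call $v$ \emph{big for $t$} when $r_v\ge q_t$ and \emph{small for $t$} when $r_v<q_t$; we use $m_t(v)\le1$ in the first case and $m_t(v)\le2r_v/q_t$ in the second. So $m\le h+k$, where
\[
h(v)=\frac1N\,\#\{t:v\text{ big for }t\},\qquad k(v)=\frac1N\sum_{t:\ v\text{ small for }t}\frac{2r_v}{q_t}.
\]

\emph{Big vertices are few.} A single ball may be big for every $t$, so $\sum h^3$ need not be small; we bound $\sum h$ instead. If $v$ is big for $t$ and $z\in B_v\cap B(x_t,2q_t)$, shrink $B_v$ toward $z$ to a ball of radius $q_t$. It lies in $B_v\cap B(x_t,4q_t)$. These balls have disjoint interiors for different $v$, so at most $4^3=64$ vertices are big for $t$, and $\sum_vh(v)\le64$.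

\emph{Small vertices: bounded overlap.} The point is that a bottleneck carries a ball of comparable size, so that only boundedly many bottlenecks of a given size fit near a given place. Two centers of $Q_t$ are joined by at most two edges of $Q_t$, so $q_t\le4\max_{w\in Q_t}r_w$, and some $w_t\in Q_t$ has $r_{w_t}\ge q_t/4$. The vertices $w_t$ are distinct because $w_t\in S_t$. Fix $v$ and $i\in\mathbb Z$, and consider the $t$ for which $v$ is small and $q_t\in[2^i,2^{i+1})$. For these,
\[
|f(w_t)-f(v)|\le|f(w_t)-x_t|+|x_t-f(v)|<q_t+(2q_t+r_v)<4q_t<8\cdot2^i .
\]
The balls $B(f(w_t),2^i/4)\subset B_{w_t}$ are disjoint and lie in $B(f(v),33\cdot2^i/4)$, so there are at most $\kappa=33^3$ such $t$. If $v$ is small for some $t$, let $i_v$ be the least $i$ that occurs and $t(v)$ a corresponding $t$. Then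
\[
\sum_{t:\ v\text{ small for }t}\frac1{q_t}\le\kappa\sum_{i\ge i_v}2^{-i}=2\kappa\,2^{-i_v}\le\frac{4\kappa}{q_{t(v)}},\qquad\text{so}\qquad k(v)\le\frac{8\kappa}{N}\,\frac{r_v}{q_{t(v)}} .
\]
If $v$ is small for $t$, then $B_v\subset B(x_t,4q_t)$, so the sum of $r_v^3$ over such $v$ is at most $64q_t^3$. Grouping the vertices by $t(v)$,
\[
\sum_vk(v)^3\le\frac{(8\kappa)^3}{N^3}\sum_{t\in\mathcal T}\ \sum_{v\text{ small for }t}\frac{r_v^3}{q_t^3}\le\frac{(32\kappa)^3}{N^2}.
\]

\emph{The random path.} Run the $3$-color P\'olya walk from $c$, that is, on $c+\mathbb Z_{\ge0}^3$. Along the walk $\|v-c\|$ is nondecreasing with increments at most $1$, and at level $s$ it lies between $s/3$ and $s$. Let $P$ be the part of the walk from its first visit to $S_n$ to its first visit to $S_L$. It is a path in $A_{n,L}$ without repeated vertices, with levels in $[n,3L]$. By Lemma~\ref{lem:polya} a vertex of level $s$ lies on $P$ with probability at most $p=\binom{s+2}2^{-1}\le2/n^2$. Level $s$ has $\binom{s+2}2$ points, so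
\[
\sum_vp(v)^{3/2}\le\sum_{s=n}^{3L}\binom{s+2}{2}^{-1/2}\le\sqrt2\sum_{s=n}^{3L}\frac1{s+1}\le\sqrt2\,\ln(3L+1)\le2\sqrt2\,\log_2L,
\]
where the last step uses $3L+1\le L^2$. Take expectations in \eqref{eq:admissible} and apply H\"older's inequality to the second term:
\[
1\le\sum_vp\,h+\sum_vp\,k\le\frac{128}{n^2}+32\kappa\Big(\frac{2\sqrt2\log_2L}{N}\Big)^{2/3}.
\]
The hypothesis $n\ge16$ makes the first term at most $\frac12$. Hence $N\le C_*\log_2L$ with $C_*=2\sqrt2\,(64\kappa)^{3/2}$.
\end{proof}

\section{The centers do not drift}\label{sec:drift}

We return to the reference points $y_j$ of Section~\ref{sec:volume}. If $y_j$ is far from an inner sphere and from an outer sphere, then all $2^{j-1}$ or more good radii of scale $j$ satisfy the hypothesis of Proposition~\ref{prop:count} at once.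

\begin{lemma}\label{lem:window}
Let $16\le n<2^j$, $j<l$, $A_{n-1,2^{l+1}}\subset D$ and $C_*(l+1)<2^{j-1}$. If $\operatorname{dist}(y_j,\operatorname{conv}f(S_n))>3\eta_j$, then $|y_l-y_j|\le3\eta_j+\eta_l$.
\end{lemma}

\begin{proof}
Suppose that $|y_l-y_j|>3\eta_j+\eta_l$, and let $L=t_l$, so that $2^l\le L\le2^{l+1}-1$. By Lemma~\ref{lem:good}, $\operatorname{conv}f(S_L)\subset\bar B(y_l,\eta_l)$, which is at distance greater than $3\eta_j$ from $y_j$. For $t\in G_j$ we have $n<2^j\le t<2^{j+1}\le L$ and $f(S_t)\subset\bar B(y_j,\eta_j)$, so $f(S_t)$ is at distance greater than $2\eta_j\ge2\omega_t$ from $\operatorname{conv}f(S_n)\cup\operatorname{conv}f(S_L)$. Proposition~\ref{prop:count} gives $2^{j-1}\le|G_j|\le C_*\log_2L\le C_*(l+1)$, a contradiction.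
\end{proof}

Let $\lambda(j)=\lfloor2^{j-1}/C_*\rfloor-2$. Then $l\le\lambda(j)$ implies $C_*(l+1)<2^{j-1}$. Fix an absolute integer $J_0\ge5$ such that $\lambda(j)\ge8j$ for all $j\ge J_0$. Lemma~\ref{lem:window} replaces the sum of the steps $\eta_j+2\eta_{j+1}+\dots+\eta_l$ by $3\eta_j+\eta_l$ throughout the window $j<l\le\lambda(j)$. The window contains so many scales that one of them has a very small share of the volume. We jump from one such scale to the next, and the costs form a convergent series.

\begin{proposition}\label{prop:drift}
Let $n\ge16$, $J_0\le j_{\min}\le j_{\max}\le\infty$ with $j_{\min}$ finite and $2^{j_{\min}}>n$, and $A_{n-1,2^{j_{\max}+1}}\subset D$. Let $\sum_{j_{\min}\le j\le j_{\max}}E_j\le E<\infty$ and $\delta=125E^{1/3}$. If a ball $\bar B(z,\rho)$ contains $f(S_n)$ and $y_{j_{\min}}$, then $|y_l-z|\le\rho+34\delta$ for all finite $l$ with $j_{\min}\le l\le j_{\max}$.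
\end{proposition}

\begin{proof}
Note that $\eta_j\le\delta$ for all $j$ in the range. If $|y_l-z|<\rho+16\delta$ for all $l$, we are done. Otherwise let $j_0$ be the first index with $|y_{j_0}-z|\ge\rho+16\delta$. Then $j_0>j_{\min}$, and Lemma~\ref{lem:good} gives $|y_{j_0}-z|<\rho+18\delta$. Since $\operatorname{conv}f(S_n)\subset\bar B(z,\rho)$,
\begin{equation}\label{eq:escape}
\operatorname{dist}(y_{j_0},\operatorname{conv}f(S_n))\ge16\delta .
\end{equation}
It remains to show that $|y_l-y_{j_0}|\le16\delta$ for $j_0<l\le j_{\max}$.

Define $j_0<j_1<\cdots$ as follows. Given $j_m$, stop if $\lambda(j_m)>j_{\max}$. Otherwise let $j_{m+1}$ minimize $E_l$ over the at least $\lambda(j_m)/2$ integers $l\in(\lambda(j_m)/2,\lambda(j_m)]$. Then $j_{m+1}>\lambda(j_m)/2\ge4j_m$, so $j_m\ge4^m$, and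
\[
E_{j_{m+1}}\le\frac{2E}{\lambda(j_m)}\le\frac{E}{4j_m}\le4^{-(m+1)}E .
\]
Hence $\eta_{j_m}\le4^{-m/3}\delta$ for every $m$ that occurs, and $\sum_m\eta_{j_m}\le\delta/(1-4^{-1/3})\le3\delta$.

We prove by induction that for every $m$ that occurs
\begin{equation}\label{eq:induction}
|y_{j_m}-y_{j_0}|\le\sum_{i<m}\big(3\eta_{j_i}+\eta_{j_{i+1}}\big).
\end{equation}
For $m=0$ both sides vanish. Assume \eqref{eq:induction} for $m$. Its right side is at most $4\sum_{i\le m}\eta_{j_i}\le12\delta$, so by \eqref{eq:escape} the point $y_{j_m}$ is at distance at least $4\delta>3\eta_{j_m}$ from $\operatorname{conv}f(S_n)$. Lemma~\ref{lem:window} gives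
\begin{equation}\label{eq:inwindow}
|y_l-y_{j_m}|\le3\eta_{j_m}+\eta_l\qquad\text{for }j_m<l\le\min\{\lambda(j_m),j_{\max}\}.
\end{equation}
If $j_{m+1}$ exists, it lies in this range, and adding \eqref{eq:inwindow} for $l=j_{m+1}$ to \eqref{eq:induction} gives \eqref{eq:induction} for $m+1$. So \eqref{eq:induction} and \eqref{eq:inwindow} hold for all $m$ that occur.

Let $j_0<l\le j_{\max}$ and let $m$ be the largest index with $j_m<l$. If $j_{m+1}$ exists, then $l\le j_{m+1}\le\lambda(j_m)$; if not, then $l\le j_{\max}<\lambda(j_m)$. In both cases \eqref{eq:inwindow} applies, and $|y_l-y_{j_0}|\le12\delta+3\delta+\delta$.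
\end{proof}

\section{Proof of Theorem~\ref{thm:finite}}\label{sec:finite}

Let $D=\{v:\|v-c_0\|\le2R\}$, $D_0=\{v:\|v-c_0\|\le R\}$ and $E=\sum_Dr_v^3$. Every radius is at most $E^{1/3}$, so two vertices joined by a path in $D$ with $M$ vertices have centers at distance at most $2ME^{1/3}$. Two points of $D_0$ are joined in $D_0$ by a path with at most $6R+1$ vertices, which proves the theorem for $R<2^{J_0+2}$. For $R\ge2^{J_0+2}$ we may replace $R$ by $\lfloor R\rfloor$, which leaves $D_0$ unchanged and does not increase $E$. So let $R$ be an integer and define $j^*>J_0$ by $2^{j^*+1}\le R<2^{j^*+2}$. For $c\in D_0$ the box $A_{0,2^{j^*+1}}(c)$ lies in $D$; let $y_j^{(c)}$, $j\le j^*$, be the reference points for the center $c$. We compare $f(c)$ with $y^{(c)}_{j^*}$, and then the points $y^{(c)}_{j^*}$ with each other, which involves only one scale.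

\emph{From the center to scale $j^*$.} Let $c\in D_0$ and $\rho=2(3\cdot2^{J_0+1}+1)E^{1/3}$. A vertex $v$ with $\|v-c\|\le2^{J_0+1}$ is joined to $c$ by a path in $D$ with at most $3\cdot2^{J_0+1}+1$ vertices, so $\bar B(f(c),\rho)$ contains $f(S_{16}(c))$ and $y^{(c)}_{J_0}$. Proposition~\ref{prop:drift} with $n=16<2^{J_0}$, $j_{\min}=J_0$ and $j_{\max}=j^*$ gives
\begin{equation}\label{eq:a}
|y^{(c)}_{j^*}-f(c)|\le\rho+34\cdot125\,E^{1/3}.
\end{equation}

\emph{Between centers.} Let $c,c'\in D_0$ differ in one coordinate only, say the first, and let $t,t'\in I_{j^*}$ be the good radii chosen for $c$ and $c'$. For each of the $M=(2^{j^*+1}+1)^2$ pairs $(z_2,z_3)$ of integers with $|z_2|,|z_3|\le2^{j^*}$, consider the straight path parallel to the first axis from $c+(t,z_2,z_3)\in S_t(c)$ to $c'+(t',z_2,z_3)\in S_{t'}(c')$. Both ends lie in $D$ because $t,t'<2^{j^*+1}\le R$, so the path lies in $D$. It has at most $2R+|t-t'|+1\le4R\le2^{j^*+4}$ vertices. These paths are disjoint, and Lemma~\ref{lem:disjoint} gives one whose image has length at most $2\big(2^{2(j^*+4)}/2^{2(j^*+1)}\big)^{1/3}E^{1/3}=8E^{1/3}$. By Lemma~\ref{lem:good} the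 images of both spheres have diameter at most $125E^{1/3}$, so
\begin{equation}\label{eq:b}
|y^{(c)}_{j^*}-y^{(c')}_{j^*}|\le258\,E^{1/3}.
\end{equation}

Any two points $c,c'\in D_0$ are connected by at most three changes of one coordinate within $D_0$. Applying \eqref{eq:a} at both ends and \eqref{eq:b} three times, we get $|f(c)-f(c')|\le2\rho+(2\cdot4250+3\cdot258)E^{1/3}$, and $\rho/E^{1/3}$ is an absolute constant. This proves Theorem~\ref{thm:finite}. \qed

\section{Proofs of Theorems~\ref{thm:cofinite} and~\ref{thm:main}}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:cofinite}]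
\emph{Normalization.} Pick $v_*\notin F$. Let $\varphi$ be the inversion in the sphere $\partial B_{v_*}$ followed by a similarity, chosen so that $\varphi(\operatorname{int}B_{v_*})=\{|x|>1\}\cup\{\infty\}$. For $v\in D=\mathbb Z^3\setminus(F\cup\{v_*\})$ the ball $B_v$ misses $\operatorname{int}B_{v_*}$, so $\varphi(B_v)$ is a Euclidean ball inside the closed unit ball. These balls have disjoint interiors and the same tangencies as before, so they form an admissible family on $D$. From now on $f$ and $r$ refer to this family; comparing volumes gives $\sum_Dr_v^3\le1$. Fix $R_0$ with $F\cup\{v_*\}\subset\{\|v\|\le R_0\}$, and take $c=0$ as the center of all spheres and shells.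

\emph{Step 1: the images of dyadic shells shrink.} The reference points see only the good spheres; Theorem~\ref{thm:finite} is needed to reach all vertices. Let $k\ge3$ with $2^{k-1}>R_0$, let $A^k=A_{2^k,2^{k+1}}$, and let $\varepsilon_k=\sum_{\|v\|\ge2^{k-1}}r_v^3$, which tends to $0$. For $v\in A^k$ the box of radius $2^{k-1}$ about $v$ lies in $\{\|w\|\ge2^{k-1}\}\subset D$. Theorem~\ref{thm:finite} with $c_0=v$ and $R=2^{k-2}$ gives
\begin{equation}\label{eq:local}
|f(w)-f(v)|\le C\varepsilon_k^{1/3}\qquad\text{if }v\in A^k\text{ and }\|w-v\|\le2^{k-2}.
\end{equation}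
Round the coordinates of $v\in A^k$ toward $0$ to multiples of $2^{k-2}$. This moves $v$ by less than $2^{k-2}$, and the norm stays in $[2^k,2^{k+1}]$ because $2^k$ is such a multiple. So the rounded point lies in $Z=2^{k-2}A_{4,8}\subset A^k$. The set $A_{4,8}$ has fewer than $17^3$ points and spans a connected subgraph, since each $S_t$ is connected and $(t,0,0)$ is adjacent to $(t+1,0,0)$. Thus any two points of $A^k$ are joined by a chain of at most $17^3+2$ steps to which \eqref{eq:local} applies, and $\operatorname{diam}f(A^k)\le(17^3+2)\,C\varepsilon_k^{1/3}\to0$.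

\emph{Step 2: the reference points converge.} Let $i\ge J_0$ with $2^i-1>R_0$, and put $E=\sum_{j\ge i}E_j$ and $\delta_i=125E^{1/3}$; then $\delta_i\to0$ as $i\to\infty$ because $\sum_jE_j\le1$. Let $n=t_i$, so $32\le 2^i\le n<2^{i+1}$, and $A_{n-1,\infty}\subset D$. By Lemma~\ref{lem:good} the ball $\bar B(y_i,2\delta_i)$ contains $f(S_n)$ and $y_{i+1}$. Proposition~\ref{prop:drift} with $j_{\min}=i+1$ and $j_{\max}=\infty$ gives $|y_l-y_i|\le36\delta_i$ for all $l>i$. So $(y_l)$ is a Cauchy sequence; let $p$ be its limit.

\emph{Step 3: conclusion.} Since $y_k\in f(A^k)$, a vertex $v\in A^k$ satisfies $|f(v)-p|\le\operatorname{diam}f(A^k)+|y_k-p|$, so $f(v)\to p$ as $v\to\infty$. Also $r_v\to0$, because $\sum r_v^3<\infty$. Hence the balls $\varphi(B_v)$ converge to $p$. As $\varphi^{-1}$ is a homeomorphism of $\widehat{\mathbb R}^3$, the balls $B_v$ converge to $\varphi^{-1}(p)$.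
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A packing of $\mathbb Z^3$ is an admissible family on $\mathbb Z^3$, so Theorem~\ref{thm:cofinite} with $F=\emptyset$ gives a point $p_\infty\in\widehat{\mathbb R}^3$ to which the balls converge. The centers are distinct, and every neighborhood of $p_\infty$ contains all but finitely many of them, so $p_\infty$ is an accumulation point. Any other point has a neighborhood disjoint from a neighborhood of $p_\infty$, which therefore contains only finitely many centers.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BC}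
Itai Benjamini and Nicolas Curien,
\emph{On limits of Graphs Sphere Packed in Euclidean Space and Applications},
arXiv:0907.2609 (2009).

\bibitem{CG}
J.~H. Conway and C.~McA. Gordon,
\emph{J. Graph Theory} 7 (1983), 445--453.

\bibitem{Sachs}
H.~Sachs, 1983.

\end{thebibliography}
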